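# Closed zero-dimensional subsets of the unit square without its rational points

## 1. Zero-dimensional spaces, the Effros space, and the pointclasses involved

Throughout, $\omega=\{0,1,2,\dots\}$, $\omega^{<\omega}$ is the set of finite sequences of natural numbers, $S=\omega^{<\omega}\setminus\{\emptyset\}$, $x|m$ is the initial segment of length $m$ of $x$, $|s|$ is the length of $s$, and $s^\frown k$ is $s$ followed by $k$. We write $\mathbb I=[0,1]$. "Clopen in $F$" is always relative to $F$.

**Definition 1.1 (zero-dimensional).** A separable metrizable space is *zero-dimensional* if it has a base of clopen sets. The empty space counts as zero-dimensional.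

Example: if $D\subseteq[0,1]$ is dense, then $[0,1]\setminus D$ is zero-dimensional, because the intervals with end points in $D$ (together with those reaching past $0$ or $1$) cut out a clopen base. A space containing a nondegenerate segment is not zero-dimensional, since subspaces of zero-dimensional spaces are zero-dimensional and a segment is connected. We shall use the *sum theorem* (Engelking, *Dimension Theory*): a separable metrizable space that is a countable union of closed zero-dimensional subspaces is zero-dimensional.

**Definition 1.2 (the space $X$).** $X=\mathbb I^2\setminus\mathbb Q^2$ is the set of points of the square that do not have both coordinates rational.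

Its complement in $\mathbb I^2$ is countable, so $X$ is a $G_\delta$ subset of $\mathbb I^2$, hence Polish. Example: the point $(\frac12,\frac1{\sqrt2})$ is in $X$ and $(\frac12,\frac13)$ is not.

**Definition 1.3 (Effros Borel structure).** For a Polish space $X$, $\mathcal F(X)$ is the set of closed subsets of $X$, with the $\sigma$-algebra generated by the sets $\{F:F\cap W\ne\emptyset\}$, $W\subseteq X$ open. This is a standard Borel space. $\mathcal F_0(X)\subseteq\mathcal F(X)$ is the set of closed subsets that are zero-dimensional.

Example: for a fixed point $x_0$ the set $\{F:x_0\in F\}$ is Borel, because $x_0\in F$ iff $F$ meets the ball of radius $1/j$ about $x_0$ for every $j\ge1$.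

**Definition 1.4 (trees and projective classes).** A *tree on $\omega$* is a subset of $\omega^{<\omega}$ closed under initial segments. A *branch* of $T$ is an $x\in\omega^\omega$ with $x|m\in T$ for all $m$, and $[T]$ is the set of branches. $T$ is *ill-founded* if $[T]\neq\emptyset$. In a standard Borel space $Y$, the $\boldsymbol\Sigma^1_1$ (analytic) sets are the projections of Borel subsets of $Y\times\omega^\omega$, the $\boldsymbol\Pi^1_1$ (coanalytic) sets are their complements, the $\boldsymbol\Sigma^1_2$ sets are the projections of $\boldsymbol\Pi^1_1$ subsets of $Y\times\omega^\omega$, and $\boldsymbol\Delta^1_2$ sets are those that are $\boldsymbol\Sigma^1_2$ together with their complements.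

Example: trees form a closed subset of $2^{\omega^{<\omega}}$, and the set of ill-founded trees, $\{T:\exists x\,\forall m\ x|m\in T\}$, is $\boldsymbol\Sigma^1_1$. It is in fact $\boldsymbol\Sigma^1_1$-complete, so it is not $\boldsymbol\Pi^1_1$ (Kechris, *Classical Descriptive Set Theory*, 27.1).

**Definition 1.5 (Borel reduction).** $A\subseteq Y$ is *Borel reducible* to $B\subseteq Y'$ if there is a Borel map $f:Y\to Y'$ with $A=f^{-1}(B)$.

If $B$ is $\boldsymbol\Pi^1_1$, then so is every $A$ Borel reducible to $B$. Example: for $r\in\mathbb I$ put $F_r=(\mathbb I\times\{r\})\cap X$. If $r$ is irrational, $F_r$ is a full segment, so it is not zero-dimensional. If $r$ is rational, $F_r$ consists of the points $(t,r)$ with $t$ irrational, so it is zero-dimensional. For $V$ open in $\mathbb I^2$, $F_r$ meets $V\cap X$ iff $V$ meets $\mathbb I\times\{r\}$ (a nonempty open set of $t$'s contains an irrational), and this is an open condition on $r$. So $r\mapsto F_r$ is a Borel reduction of $\mathbb Q\cap\mathbb I$ to $\mathcal F_0(X)$.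

**Definition 1.6 (the class $\Game\boldsymbol\Sigma^0_2$).** In a game on $\omega$, players I and II alternately choose natural numbers, I first, and produce a run $z\in\omega^\omega$. A subset $A$ of a standard Borel space $Y$ is a *$\Game\boldsymbol\Sigma^0_2$ set* if there are Borel maps $y\mapsto T_n(y)$ $(n\in\omega)$ into trees on $\omega$ such that $y\in A$ iff I has a winning strategy in the game in which I wins $z$ iff $z\in\bigcup_n[T_n(y)]$. A set is *$\Game\boldsymbol\Sigma^0_2$-complete* if it is $\Game\boldsymbol\Sigma^0_2$ and every $\Game\boldsymbol\Sigma^0_2$ set is Borel reducible to it.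

Example: the set of ill-founded trees is $\Game\boldsymbol\Sigma^0_2$. For every $n$ let $T_n(T)$ be the tree of positions in which the moves of I form a node of $T$; then I wins iff $T$ has a branch. Its complement is $\Game\boldsymbol\Sigma^0_2$ as well: let $T_n(T)$ consist of the positions such that, if they contain the first $n$ moves of II, then these moves form a sequence not in $T$. Then I wins a run iff the moves of II leave $T$ at some time, so I has a winning strategy iff $T$ has no branch.

**Definition 1.7 (C-sets).** For sets $P_s$, $s\in\omega^{<\omega}$, the *Souslin operation* $\mathcal A$ gives $\bigcup_{x\in\omega^\omega}\bigcap_{m\ge1}P_{x|m}$. The *C-sets* of a standard Borel space are the members of the smallest $\sigma$-algebra containing the Borel sets and closed under $\mathcal A$.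

Example: every analytic set, every coanalytic set and every difference of two analytic sets is a C-set. If one lets the intersection start at $m=0$, the C-sets do not change: $\bigcup_x\bigcap_{m\ge0}P_{x|m}$ is the result of the operation above for the sets $P'_s=P_{s'}$, $s\in S$, where $s'$ is $s$ without its first entry. Conversely the start $m=1$ is the start $m=0$ with $P_\emptyset$ the whole space.

## 2. Is $\mathcal F_0(\mathbb I^2\setminus\mathbb Q^2)$ coanalytic?

Two facts frame the question: for every analytic space $X$ the set $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$ in $\mathcal F(X)$, and if $X$ is compact metrizable, then $\mathcal F_0(X)$ is $\boldsymbol\Pi^0_2$ in the compact hyperspace $\mathcal F(X)$. The space $X=\mathbb I^2\setminus\mathbb Q^2$ is only a countable set away from being compact. The question is whether $\mathcal F_0(X)$ is then $\boldsymbol\Pi^1_1$. It comes from Gabriel Debs and Jean Saint Raymond, "The descriptive complexity of the set of all closed zero-dimensional subsets of a Polish space", arXiv:1805.06732 (2018). The answer is no.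

**Theorem 1.** The set of ill-founded trees on $\omega$ is Borel reducible to $\mathcal F_0(\mathbb I^2\setminus\mathbb Q^2)$. Hence $\mathcal F_0(\mathbb I^2\setminus\mathbb Q^2)$ is not $\boldsymbol\Pi^1_1$.

The method also gives the exact class.

**Theorem 2.**
(a) If $Z$ is compact metrizable and $D\subseteq Z$ is countable, then $\mathcal F_0(Z\setminus D)$ is $\Game\boldsymbol\Sigma^0_2$, and hence $\boldsymbol\Delta^1_2$.
(b) For $n\ge2$, $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ is $\Game\boldsymbol\Sigma^0_2$-complete for Borel reductions.
(c) For $n\ge2$, $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ is not a C-set.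

Sections 4–10 prove Theorem 1, and Sections 11–14 prove Theorem 2. Until the end of Section 10, $X$ is $\mathbb I^2\setminus\mathbb Q^2$.

## 3. Segments, compact sets, and the quantifier over cuts

**Segments.** Let $\sigma\subseteq\mathbb I^2$ be a nondegenerate closed segment. Then $\sigma\cap X$ is zero-dimensional iff $\mathbb Q^2\cap\sigma$ is dense in $\sigma$. If it is dense, Definition 1.1 applies; if not, $\sigma\cap X$ contains a nondegenerate segment. So a straight wire is cut to pieces by rational points, or some part of it is solid.

**The compact case by hand.** Let $Z$ be compact metrizable, with a countable base $\mathcal B$ closed under finite unions, and let $F\subseteq Z$ be closed. Then $F$ is zero-dimensional iff for all $U,V\in\mathcal B$ with disjoint closures there are $N,N'\in\mathcal B$ with disjoint closures such that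
$$F\subseteq N\cup N',\qquad F\cap\overline U\subseteq N,\qquad F\cap\overline V\subseteq N'.$$
If $F$ is zero-dimensional, cover the compact set $F\cap\overline U$ by finitely many clopen subsets of $F$ missing $\overline V$. Their union $C$ is clopen, $C$ and $F\setminus C$ are disjoint compact sets, and they have neighborhoods $N,N'\in\mathcal B$ with disjoint closures. Conversely, given $x\in F$ and an open $G\ni x$, take $U\in\mathcal B$ with $x\in U\subseteq\overline U\subseteq G$, and $V\in\mathcal B$ with $V\supseteq Z\setminus G$ and $\overline V\cap\overline U=\emptyset$. Then $F\cap N=F\setminus N'$ is clopen in $F$, contains $x$, and lies in $G$. Each of the three displayed conditions says that $F$ misses a compact set, which is open in the hyperspace. So we have a countable intersection of open sets, which is the $\boldsymbol\Pi^0_2$ bound quoted above.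

**Where this stops for $X$.** Let $F\subseteq X$ be closed and $C$ clopen in $F$. Now $C$ and $F\setminus C$ are not compact, and their closures in $\mathbb I^2$ may intersect: for $F=(\mathbb I\times\{0\})\cap X$ and $C=\{(t,0)\in F:t<\frac12\}$ both closures contain $(\frac12,0)$. The set $L=\overline C\cap\overline{F\setminus C}$ is compact and misses $F$, since a point of $F$ lies in one of the two relatively open halves. As $\overline F\cap X=F$, we get $L\subseteq\mathbb Q^2$. So a cut of $F$ is made along a compact set of rational points, and the pair $(N,N')$ from a countable family has to be replaced by a set $L$ from an uncountable one. "There is $L$" is a quantifier over reals, and "$L\subseteq\mathbb Q^2$" says that all points of $L$ are rational, which is a coanalytic condition. This way of counting ends at $\boldsymbol\Sigma^1_2$.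

To show that the existential quantifier is really there we shall build, from a tree $T$, closed sets for which to find a cut is to find a branch of $T$.

## 4. Nested gaps and the segments in a triangle

**Step 4.1. Heights.** *This step codes $\omega^{<\omega}$ by nested intervals in such a way that a jump of a continuous $0$–$1$ labelling across an interval must happen across one definite subinterval.* Let $l_\emptyset=0$, $r_\emptyset=1$ and
$$l_{s^\frown k}=r_s-2^{-k}(r_s-l_s),\qquad r_{s^\frown k}=l_{s^\frown(k+1)} .$$
So $l_{s^\frown0}=l_s$, and $l_{s^\frown k}$ increases to $r_s$. Put $A_m=\{l_s:s\in\omega^m\}\cup\{1\}$ and let $A_m'$ be the set of limit points of $A_m$. For instance $A_0=\{0,1\}$ and $A_1=\{0,\frac12,\frac34,\frac78,\dots\}\cup\{1\}$, and $A_2$ adds to $A_1$ in the gap $(0,\frac12)$ the points $\frac14,\frac38,\dots$ converging to $\frac12$, and so on in each gap.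

**Lemma 4.1.**
(a) $A_m\subseteq A_{m+1}$; $r_s\in A_m$ for $s\in\omega^m$; the intervals $(l_s,r_s)$, $s\in\omega^m$, are pairwise disjoint with union $[0,1]\setminus A_m$. Hence $A_m$ is compact and countable.
(b) For fixed $m$ and $\varepsilon>0$ only finitely many $s\in\omega^m$ have $r_s-l_s>\varepsilon$.
(c) $A_0'=\emptyset$ and $A_{m+1}'=A_m\setminus\{0\}$.
(d) The isolated points of $A_m$ are dense in $A_m$.

*Proof.* (a) $A_m\subseteq A_{m+1}$ as $l_s=l_{s^\frown0}$. We have $r_\emptyset=1\in A_0$ and $r_{s^\frown k}=l_{s^\frown(k+1)}\in A_{m+1}$ for $s\in\omega^m$. The statement on intervals is clear for $m=0$. Suppose it holds for $m$. If $s,s'\in\omega^m$ are different, then $l_{s'^\frown k}\in[l_{s'},r_{s'})$ is not in $(l_s,r_s)$, because $l_{s'}\in A_m$ and the two open intervals are disjoint. So $A_{m+1}\cap(l_s,r_s)=\{l_{s^\frown k}:k\ge1\}$, and $(l_s,r_s)\setminus\{l_{s^\frown k}:k\ge1\}=\bigcup_k(l_{s^\frown k},r_{s^\frown k})$, a disjoint union. This gives the statement for $m+1$.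

(b) The intervals are disjoint and lie in $[0,1]$.

(c) $A_0'=\emptyset$ as $A_0$ is finite. A limit point of $A_{m+1}$ is in $A_{m+1}$. A point of $A_{m+1}\setminus A_m$ lies in some $(l_s,r_s)$, $s\in\omega^m$, where $A_{m+1}=\{l_{s^\frown k}:k\ge1\}$ is discrete. The point $0$ is isolated, since for $s=(0,\dots,0)\in\omega^{m+1}$ the interval $(0,r_s)=(l_s,r_s)$ misses $A_{m+1}$. So $A_{m+1}'\subseteq A_m\setminus\{0\}$. For the converse we use induction on $m$. The point $1=r_\emptyset$ is a limit point of $A_1$, which settles $m=0$. Let $m\ge1$. If $t\in A_m\setminus A_{m-1}$, then $t=l_{s^\frown k}=r_{s^\frown(k-1)}$ with $k\ge1$, the limit of the points $l_{s^\frown(k-1)^\frown j}\in A_{m+1}$. If $t\in A_{m-1}\setminus\{0\}$, then $t\in A_m'\subseteq A_{m+1}'$ by the induction hypothesis.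

(d) A nonempty relatively open subset of the countable compact space $A_m$ is a nonempty countable Polish space, so by the Baire category theorem it has an isolated point. $\square$

**Lemma 4.2 (nested jumps).** Let $\lambda_m:A_m\to\{0,1\}$ be continuous $(m\in\omega)$ with $\lambda_{m+1}(t)=\lambda_m(t)$ for every isolated point $t$ of $A_m$, and let $\lambda_0(0)\neq\lambda_0(1)$. Then there is $x\in\omega^\omega$ with $\lambda_m(l_{x|m})\ne\lambda_m(r_{x|m})$ for all $m$.

*Proof.* Both $\lambda_m$ and $\lambda_{m+1}|A_m$ are continuous on $A_m$ and agree on a dense set by Lemma 4.1(d), so $\lambda_{m+1}|A_m=\lambda_m$. We have $\lambda_0(l_\emptyset)\ne\lambda_0(r_\emptyset)$. Let $s\in\omega^m$ with $\lambda_m(l_s)\neq\lambda_m(r_s)$. Then $\lambda_{m+1}(l_{s^\frown0})=\lambda_m(l_s)$, while $\lambda_{m+1}(l_{s^\frown k})\to\lambda_{m+1}(r_s)=\lambda_m(r_s)$ as $k\to\infty$ by continuity. So for some $k$, $\lambda_{m+1}(l_{s^\frown k})\ne\lambda_{m+1}(l_{s^\frown(k+1)})=\lambda_{m+1}(r_{s^\frown k})$. Continue with $s^\frown k$. $\square$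

**Lemma 4.3 (step labels).** Let $x\in\omega^\omega$, $s_m=x|m$, and for $t\in A_m$ let $\lambda_m(t)=0$ if $t\le l_{s_m}$ and $\lambda_m(t)=1$ if $t\ge r_{s_m}$. Then $\lambda_m$ is defined and continuous on $A_m$, $\lambda_{m+1}|A_m=\lambda_m$, $\lambda_0(0)=0$, $\lambda_0(1)=1$, and $\lambda_m(l_s)=\lambda_m(r_s)$ for $s\in\omega^m$, $s\neq s_m$.

*Proof.* $A_m$ misses $(l_{s_m},r_{s_m})$, which gives the first claim. Since $l_{s_m}\le l_{s_{m+1}}$ and $r_{s_{m+1}}\le r_{s_m}$, the labels agree on $A_m$. If $s\neq s_m$, then $(l_s,r_s)$ and $(l_{s_m},r_{s_m})$ are disjoint, so $l_s,r_s$ are both $\le l_{s_m}$ or both $\ge r_{s_m}$. $\square$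

**Step 4.2. Segments.** *This step draws the heights in columns that shrink to one point $p$.* Let $a=(0,0)$, $b=(0,1)$, $p=(1,\frac12)$, let $\Delta$ be the closed triangle $abp$, and
$$\Psi(\xi,t)=\big(\xi,\ (1-\xi)t+\tfrac\xi2\big),\qquad(\xi,t)\in[0,1]^2 .$$
$\Psi$ maps onto $\Delta$, is injective on $\xi<1$, and collapses $\xi=1$ to $p$. Let $x_m=1-2^{-m}$ and define:

- the points $q(m,t)=\Psi(x_m,t)$, $t\in A_m$, with $Q$ the set of all of them; $q(0,0)=a$ and $q(0,1)=b$;
- the horizontal segments $\sigma_{m,t}=\Psi([x_m,x_{m+1}]\times\{t\})$, $t\in A_m$, in column $m$, from $q(m,t)$ to $q(m+1,t)$; $\sigma_{m,t}$ is *soft* if $t\in A_m'$ and *hard* otherwise;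
- the vertical segments $g_s=\Psi(\{x_m\}\times[l_s,r_s])$, $s\in\omega^m$, $m\ge1$, in column $m$, from $q(m,l_s)$ to $q(m,r_s)$; they are all *hard*;
- the cells $B_s=\Psi([x_m,x_{m+1}]\times[l_s,r_s])$, $s\in\omega^m$, $m\ge0$, which are convex quadrilaterals with pairwise disjoint interiors.

("Horizontal" refers to the $\xi$-direction before applying $\Psi$.) For example, column $0$ has just the two hard segments $\sigma_{0,0},\sigma_{0,1}$ starting at $a$ and $b$. In column $1$ the segment $\sigma_{1,t}$ is soft only for $t=1$.

**Lemma 4.4.**
(a) Cell interiors are disjoint from all segments $\sigma_{m,t},g_s$ and from $p$; $p$ lies on no segment.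
(b) Two different segments meet at most in points of $Q$ that are endpoints of both.
(c) The set $Z_0=\{p\}\cup\bigcup_{m\ge1}\Psi([x_m,x_{m+1}]\times A_m')$, the union of $\{p\}$ and all soft segments, is compact.

*Proof.* (a) The interior of $B_s$, $s\in\omega^m$, is $\Psi((x_m,x_{m+1})\times(l_s,r_s))$. A vertical segment has $\xi$-coordinate some $x_{m'}$; a segment $\sigma_{m',t}$ with $m'\neq m$ has other $\xi$-coordinates; and for $m'=m$ we have $t\in A_m$, so $t\notin(l_s,r_s)$. The point $p$ has $\xi=1$, while cells and segments lie in $\xi<1$.

(b) $\sigma_{m,t}$ and $\sigma_{m',t'}$, if different, can meet only if $|m-m'|=1$ and $t=t'$, and then in $q(\max(m,m'),t)$. $g_s$ and $g_{s'}$ can meet only if $|s|=|s'|$, and then, the intervals being disjoint inside, in a common end. If $\sigma_{m,t}$ meets $g_s$, then $|s|=m'\in\{m,m+1\}$, and the common point is $q(m',t)$ with $t\in[l_s,r_s]\cap A_{m'}=\{l_s,r_s\}$.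

(c) The $m$-th set is compact, and these sets converge to $p$. $\square$

## 5. Solid walls: separating two points codes a branch

The first construction that suggests itself treats all hard segments as solid walls, takes away the walls $g_s$ with $s\in T$ ("open doors"), and removes the point $p$ where a cut could end.

**Proposition 5.1.** Let $T$ be a tree on $\omega$, let $D_0\subseteq Z_0$ be countable with $p\in D_0$ and $D_0\cap Q=\emptyset$, let $K_T$ be the union of $Z_0$, all hard $\sigma_{m,t}$, and all $g_s$ with $s\in S\setminus T$, and let $F_T=K_T\setminus D_0$. Some clopen subset of $F_T$ contains exactly one of $a,b$ if and only if $T$ has a branch.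

*Proof.* By Lemma 4.4(b), $Z_0$ meets hard segments only in $Q$, so hard segments miss $D_0$. Also $Q\subseteq F_T$.

*A clopen set gives a branch.* Let $C$ be clopen in $F_T$ and contain exactly one of $a,b$. The functions $\lambda_m(t)=1_C(q(m,t))$ are continuous on $A_m$. If $t$ is isolated in $A_m$, then $\sigma_{m,t}$ is hard, so it is a connected subset of $F_T$ and $\lambda_m(t)=\lambda_{m+1}(t)$. Lemma 4.2 gives $x$ with $\lambda_m(l_{x|m})\ne\lambda_m(r_{x|m})$ for all $m$. If $m\ge1$ and $x|m\notin T$, then $g_{x|m}\subseteq F_T$ would be a connected set joining two points with different labels. So $x\in[T]$.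

*A branch gives a clopen set.* Let $x\in[T]$ and take $\lambda_m$ from Lemma 4.3. Label the points of $F_T$ on $\sigma_{m,t}$ by $\lambda_m(t)$ and the points of $g_s$, $s\in\omega^m\setminus T$, by $\lambda_m(l_s)=\lambda_m(r_s)$ (here $s\neq x|m$). The labels agree at common points of segments: such a point is some $q(m,t)$ and always gets $\lambda_m(t)$. Every point of $F_T$ is labelled because $p\in D_0$. Let $z_n\to z$ in $F_T$; it suffices to find a subsequence whose labels equal that of $z$. As $z\neq p$, the columns are bounded, and we may assume that all $z_n$ lie in one column $m$ on segments of one kind. If $z_n\in\sigma_{m,t_n}$, then along a subsequence $t_n\to t\in A_m$, so $z\in\sigma_{m,t}$ and $\lambda_m(t_n)=\lambda_m(t)$ for large $n$. If $z_n\in g_{s_n}$ and infinitely many $s_n$ are equal, the labels are constant on that segment, which contains $z$. Otherwise let the $s_n$ be distinct; then $r_{s_n}-l_{s_n}\to0$, along a subsequence $l_{s_n}\to t\in A_m$, $z=q(m,t)$, and $\lambda_m(l_{s_n})=\lambda_m(t)$ for large $n$. So the points labelled $1$ form a clopen set. It contains $b$ and not $a$. $\square$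

**Where it fails.** The branch is coded as wanted, but $F_T$ contains the solid segment $\sigma_{0,0}$, so $F_T$ is never zero-dimensional, for any $T$. If instead we remove a countable dense set from a wall, the wall itself becomes zero-dimensional, and the step "$\lambda_m(t)=\lambda_{m+1}(t)$ because the wall is connected" is lost. We need walls that hold if $T$ has no branch, and that fall to pieces if $T$ has one.

The proposition has just produced a set with this behavior between its two ends $a$ and $b$: the set $F_T$ itself. So we replace each wall by a chain of small affine copies of the whole set, with $a,b$ going to the ends of the links, and the walls inside these copies again by copies, at all scales. If $T$ has a branch, every copy can be cut between its ends. If $T$ has no branch, a cut between the ends of a copy must cut some smaller copy inside it between its ends, and so on. This infinite descent converges to a point, and if that point has *not* been removed, we have a contradiction. The removed points must therefore be placed carefully: the copies of $p$ are removed, but a point lying in infinitely many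 nested copies never is.

## 6. Door systems and the Main Proposition

For Theorem 2 we let copies of different kinds ("types") stand in different doors.

**Definition 6.1 (door system).** Let $U$ be a countable set of *types* with a distinguished $0\in U$, and let $\mathsf o\notin U$ ("open"). A *door system* on $U$ is a map $\delta:U\times S\to U\cup\{\mathsf o\}$, written $\delta_u(s)$. $W(\delta)\subseteq U$ is the least set closed under the rule
$$\Big(\exists x\in\omega^\omega\ \forall m\ge1:\ \delta_u(x|m)\in\{\mathsf o\}\cup W(\delta)\Big)\ \Rightarrow\ u\in W(\delta).$$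

It is the union of the stages $W_\xi$, where, with $W_{<\xi}=\bigcup_{\zeta<\xi}W_\zeta$,
$$u\in W_\xi\iff\exists x\ \forall m\ge1:\ \delta_u(x|m)\in\{\mathsf o\}\cup W_{<\xi};$$
such an $x$ is called a *witness*. Indeed the stages increase, hence become constant, and then their union is closed under the rule; by induction they lie in every closed set. It follows that the rule is an equivalence: $u\in W(\delta)$ iff some $x$ has $\delta_u(x|m)\in\{\mathsf o\}\cup W(\delta)$ for all $m\ge1$. Door systems on $U$ form a Polish space, a countable product of discrete spaces. For $U=\omega$ we denote it by $\mathbb D$, and put $\mathcal W=\{\delta\in\mathbb D:0\in W(\delta)\}$.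

Example: let $U=\{0,1\}$, $\delta_1\equiv\mathsf o$ and $\delta_0\equiv1$. Then $W_0=\{1\}$ and $W_1=\{0,1\}$. If we change $\delta_0$ to $\delta_0\equiv0$, then $W(\delta)=\{1\}$, since $\{1\}$ is closed under the rule.

**Main Proposition.** For every countable $U$ there is a Borel map $\Xi$ from door systems on $U$ to $\mathcal F(X)$ such that

(A) if $0\notin W(\delta)$, then $\Xi(\delta)$ is not zero-dimensional;

(B) if $W(\delta)=U$, then $\Xi(\delta)$ is zero-dimensional.

**Proof of Theorem 1 from the Main Proposition.** Take $U=\{0\}$ and, for a tree $T$, $\delta^T_0(s)=\mathsf o$ if $s\in T$, $\delta^T_0(s)=0$ if $s\notin T$. If $x\in[T]$, then $x$ is a witness for $0\in W_0$, so $W(\delta^T)=U$. If $0\in W(\delta^T)$, consider the least stage containing $0$: no type is available before it, so a witness satisfies $\delta_0^T(x|m)=\mathsf o$ for all $m\ge1$, that is, $x\in[T]$. Hence $T$ is ill-founded iff $W(\delta^T)=U$, and not ill-founded iff $0\notin W(\delta^T)$. As $T\mapsto\delta^T$ is continuous, $T\mapsto\Xi(\delta^T)$ is a Borel reduction of the set of ill-founded trees to $\mathcal F_0(X)$. The set of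 ill-founded trees is not $\boldsymbol\Pi^1_1$, and $\boldsymbol\Pi^1_1$ is closed under Borel preimages. $\square$

So it remains to prove the Main Proposition. On first reading one may keep $U=\{0\}$ in mind.

## 7. Small triangles along the walls and the removed points

**Step 7.1. The triangles.** *This step places a chain of thin triangles along every hard segment, so that different triangles touch only in ends of their bases.* Attach each hard segment to a cell of which it is a side: $g_s$ to $B_s$ (left side); $\sigma_{m,t}$ with $t<1$ to the unique $B_s$, $s\in\omega^m$, with $l_s=t$ (bottom side); $\sigma_{0,1}$ to $B_\emptyset$ (top side). This covers all hard segments, since $1\in A_m'$ for $m\ge1$. Each cell gets at most two sides: bottom and top for $B_\emptyset$, left and possibly bottom for the others.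

Enumerate the hard segments as $\eta_0,\eta_1,\dots$ and divide $\eta_i$ into finitely many equal closed segments $J$ ("pieces") of length $|J|\le2^{-i-2}$. Let $\mathcal J$ be the set of all pieces and $E$ the set of all their ends. Then $a,b\in E$, as ends of pieces of $\sigma_{0,0}$, $\sigma_{0,1}$.

For a hard segment $\eta$ attached to the cell $B$ and $\beta\in(0,\frac\pi2)$ let $T_\eta^\beta$ be the isosceles triangle with base $\eta$, base angles $\beta$ and apex on the side of $B$. For small $\beta=\beta_\eta$ the following two statements hold. We fix such $\beta_\eta$ and write $T_\eta=T_\eta^{\beta_\eta}$.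

First, $T_\eta\setminus\eta\subseteq\operatorname{int}B$. For small $\beta$ the apex is close to the midpoint of the side $\eta$, on the side of $B$, so it lies in $\operatorname{int}B$. Each point of $T_\eta\setminus\eta$ is a convex combination of the apex, with positive weight, and a point of $\eta\subseteq B$, so it lies in $\operatorname{int}B$ too.

Second, if $\eta\ne\eta'$ are attached to the same $B$, then $T_\eta\cap T_{\eta'}\subseteq\eta\cap\eta'$. If $\eta\cap\eta'=\emptyset$, this holds for small angles because $\eta,\eta'$ are disjoint compact sets. If they share a corner with angle $\theta$, take $\beta_\eta,\beta_{\eta'}<\theta/2$: then $T_\eta$ and $T_{\eta'}$ lie in sectors at the corner, of angles less than $\theta/2$ along $\eta$ and $\eta'$, which meet only in the corner.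

For a piece $J\subseteq\eta$ let $\Delta_J$ be the isosceles triangle with base $J$, apex on the side of $B$, base angles at most $\beta_\eta$, and height $\varepsilon_J\le|J|$, where the heights are chosen so small that
$$\sum_{J\in\mathcal J}|J|\,\varepsilon_J<1 .$$
A point of $\Delta_J$ has height over $\eta$ at most $\tan\beta_\eta$ times the distance of its foot from either end of $J$, hence at most $\tan\beta_\eta$ times the distance of its foot from either end of $\eta$. So $\Delta_J\subseteq T_\eta$, and therefore
$$\Delta_J\setminus J\subseteq\operatorname{int}B,\qquad\Delta_J\cap\eta=J .$$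

Two triangles $\Delta_J,\Delta_{J'}$, $J\neq J'$, attached to one cell meet only in common ends of their bases. If $J,J'\subseteq\eta$, project orthogonally to $\eta$: a common point projects into $J\cap J'$, which is at most a common end, and the only point of $\Delta_J$ projecting to an end of $J$ is that end. If $J\subseteq\eta$, $J'\subseteq\eta'\ne\eta$, the intersection lies in $\eta\cap\eta'$, which is at most a common endpoint $c$ of $\eta,\eta'$. If $c$ is in the intersection, then $c\in\Delta_J\cap\eta=J$ is an end of $J$, and likewise of $J'$.

Let $\varphi_J:\Delta\to\Delta_J$ be the affine bijection taking $a,b$ to the ends of $J$ (in a fixed order) and $p$ to the apex. It maps the orthogonal unit vectors $(0,1)=b-a$ and $(1,0)=p-\frac{a+b}2$ to orthogonal vectors of lengths $|J|$ and $\varepsilon_J\le|J|$. So it is $|J|$-Lipschitz, with $|J|\le\frac14$, and it multiplies areas by $|J|\varepsilon_J$.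

**Step 7.2. Two geometric facts.** *These are all we shall use about the position of the triangles.*

**(G1)** $\Delta_J\cap(Z_0\cup E)\subseteq\mathrm{ends}(J)$, and $\Delta_J\cap\Delta_{J'}\subseteq\mathrm{ends}(J)\cap\mathrm{ends}(J')$ for $J\neq J'$.

*Proof.* $\Delta_J\setminus J$ lies in a cell interior, which misses $Z_0\cup E$ by Lemma 4.4(a). So $\Delta_J\cap(Z_0\cup E)=J\cap(Z_0\cup E)$. Let $J\subseteq\eta$. A point of $J$ lying on another segment is an endpoint of $\eta$ by Lemma 4.4(b), hence an end of $J$. This covers points of $Z_0$ (as $p\notin J$) and ends of pieces of other segments. A point of $J$ that is an end of some $J'\subseteq\eta$ is an end of $J$. This proves the first claim. The second was shown above if $J,J'$ are attached to the same cell. If they are attached to cells $B\neq B'$, then $\operatorname{int}B\cap B'=\emptyset=B\cap\operatorname{int}B'$, so the intersection lies in $J\cap J'$. Now $J,J'$ lie on different hard segments, so a common point is an endpoint of both segments, hence an end of $J$ and of $J'$. $\square$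

**(G2)** If $J_n\in\mathcal J$ are distinct, $y_n\in\Delta_{J_n}$ and $y_n\to y$, then $y\in Z_0$ and the ends of $J_n$ converge to $y$.

*Proof.* Only finitely many $J$ have length above a given positive bound, so $\operatorname{diam}\Delta_{J_n}\to0$ and the whole pieces $J_n$ converge to $y$. To see $y\in Z_0$, pass to a subsequence with the $J_n$ on distinct hard segments (each carries finitely many pieces). If the columns are unbounded, then $y=p$. Otherwise pass to a subsequence in one column $m$ and of one kind. If $J_n\subseteq\sigma_{m,t_n}$ with distinct $t_n$, then along a subsequence $t_n\to t\in A_m'$, and $y\in\sigma_{m,t}\subseteq Z_0$. If $J_n\subseteq g_{s_n}$ with distinct $s_n\in\omega^m$, then $r_{s_n}-l_{s_n}\to0$, along a subsequence $l_{s_n}\to t\in A_m'$, and $y=q(m,t)\in\sigma_{m,t}\subseteq Z_0$. $\square$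

**Step 7.3. The removed points.** *This step fixes the countable set that will become the rational points, and shows that it contains no end of a piece and no point lying in infinitely many nested triangles.* Let $D_0\subseteq Z_0$ be countable with $p\in D_0$, $D_0$ dense in each soft segment, and $D_0\cap(E\cup Q)=\emptyset$. This is possible as $E\cup Q$ is countable and $p\notin E\cup Q$. For words $w=J_1\cdots J_n$ put $\varphi_w=\varphi_{J_1}\circ\dots\circ\varphi_{J_n}$ and $\Delta_w=\varphi_w(\Delta)$, so $\operatorname{diam}\Delta_w\le4^{-n}\operatorname{diam}\Delta$. Let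
$$\hat D=\bigcup_w\varphi_w(D_0),$$
a countable set (the empty word is included).

**(D1)** $E\cap\hat D=\emptyset$. Otherwise take $e\in E\cap\varphi_w(D_0)$ with $|w|$ minimal. As $D_0\cap E=\emptyset$, $w=Jw'$. By (G1) $e$ is an end of $J$, $e=\varphi_J(c)$ with $c\in\{a,b\}\subseteq E$. Then $c\in\varphi_{w'}(D_0)$, contradicting minimality.

**(D2)** If $y\in\varphi_w(D_0)\cap\Delta_J$, then $w=Jw'$ for some $w'$. Hence $\hat D\cap\Delta_J=\varphi_J(\hat D)$. Indeed, if $w=\emptyset$, then $y\in Z_0\cap\Delta_J\subseteq E$, and if $w=J'w'$ with $J'\ne J$, then $y\in\Delta_J\cap\Delta_{J'}\subseteq E$; both contradict (D1).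

**(D3)** $Z_0\cap\hat D=D_0$ and $Q\cap\hat D=\emptyset$. We have $\hat D=D_0\cup\bigcup_J\varphi_J(\hat D)$ and $Z_0\cap\varphi_J(\hat D)\subseteq Z_0\cap\Delta_J\cap\hat D\subseteq E\cap\hat D=\emptyset$, which gives the first equality. For the second, $Q\subseteq E\cup Z_0$: for $m\ge1$ and $t<1$, $q(m,t)$ is an end of $g_s$ with $s\in\omega^m$, $l_s=t$; for $m\ge1$, $q(m,1)\in\sigma_{m,1}\subseteq Z_0$; and $q(0,0)=a$, $q(0,1)=b$ are in $E$. Now $E\cap\hat D=\emptyset$ and $Q\cap Z_0\cap\hat D=Q\cap D_0=\emptyset$.

**(D4)** If $x\in\bigcap_n\Delta_{J_1\cdots J_n}$ for an infinite sequence $J_1,J_2,\dots$, then $x\notin\hat D$. Suppose $x\in\varphi_w(D_0)$. As $x\in\Delta_{J_1}$, $w$ starts with $J_1$ by (D2). Apply $\varphi_{J_1}^{-1}$ and repeat: $w$ continues with $J_2$, and so on. After $|w|$ steps we get a point of $D_0\cap\Delta_J$ for some $J$, contradicting (D2) for the empty word.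

## 8. The self-similar sets $K_u$, $F_u$ and the Borel map $\Xi$

**Step 8.1. The fixed point.** *This step puts copies of the right types into the triangles.* Fix a door system $\delta$ on $U$. For $u\in U$ and $J\in\mathcal J$ let $\tau_u(J)=0$ if $J$ lies on a hard $\sigma_{m,t}$, and $\tau_u(J)=\delta_u(s)$ if $J\subseteq g_s$. Let $\mathcal J_u=\{J:\tau_u(J)\neq\mathsf o\}$. On families $(B_u)_{u\in U}$ of compact subsets of $\Delta$ containing $\{a,b\}$, with the supremum of the Hausdorff distances as (complete) metric, consider
$$(B_u)_u\ \mapsto\ \Big(Z_0\cup\bigcup_{J\in\mathcal J_u}\varphi_J(B_{\tau_u(J)})\Big)_u .$$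
The new sets are compact: a convergent sequence in one of them has infinitely many terms in $Z_0$, or in one $\varphi_J(B_{\tau_u(J)})$, or in triangles of distinct pieces, and in the last case the limit is in $Z_0$ by (G2). They contain $a,b$, which are ends of pieces of $\sigma_{0,0},\sigma_{0,1}$, and these pieces are in $\mathcal J_u$. Since each $\varphi_J$ is $\frac14$-Lipschitz, the map is a contraction with factor $\frac14$. Let $(K_u)$ be its fixed point, so
$$K_u=Z_0\cup\bigcup_{J\in\mathcal J_u}\varphi_J(K_{\tau_u(J)}),\qquad F_u:=K_u\setminus\hat D .$$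

Let $\hat K$ be the analogous set for one type and all doors closed, $\hat K=Z_0\cup\bigcup_{J\in\mathcal J}\varphi_J(\hat K)$. The families with all $B_u\subseteq\hat K$ form a closed, nonempty, invariant set, so $K_u\subseteq\hat K$. Also $D_0\subseteq Z_0\subseteq\hat K$ and $\varphi_J(\hat K)\subseteq\hat K$ give $\hat D\subseteq\hat K$.

**Step 8.2. Self-similarity of $F_u$.** *This step shows that the part of $F_u$ in a small triangle is exactly a copy of some $F_v$.* For $J\in\mathcal J_u$ we have $K_u\cap\Delta_J=\varphi_J(K_{\tau_u(J)})$: by (G1), points of $Z_0$ or of other triangles in $\Delta_J$ are ends of $J$, that is, $\varphi_J(a)$ or $\varphi_J(b)$. With (D2) and (D3),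
$$F_u\cap\Delta_J=\varphi_J(F_{\tau_u(J)})\quad(J\in\mathcal J_u),\qquad F_u=(Z_0\setminus D_0)\cup\bigcup_{J\in\mathcal J_u}\varphi_J(F_{\tau_u(J)}).\tag{1}$$
All ends of pieces $J\in\mathcal J_u$ lie in $F_u$, by (D1); in particular $a,b\in F_u$. Moreover $Q\subseteq F_u$: if $t\in A_m'$, then $q(m,t)\in Z_0$; if $t\in A_m\setminus A_m'$, then $q(m,t)$ is an end of a piece of the hard segment $\sigma_{m,t}$, and this piece is in $\mathcal J_u$; and $Q\cap\hat D=\emptyset$ by (D3).

A word $J_1\cdots J_n$ is *$u$-admissible* if, with $u_0=u$, successively $u_i=\tau_{u_{i-1}}(J_i)\ne\mathsf o$ for $i=1,\dots,n$. Then $F_u\cap\Delta_{J_1\cdots J_n}=\varphi_{J_1\cdots J_n}(F_{u_n})$ by (1).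

**Step 8.3. Moving $\hat D$ to the rational points.** *This step puts $F_0$ into $X$ as a closed set, by one homeomorphism that does not depend on $\delta$.* Write $|\cdot|$ for Lebesgue measure. $|Z_0|=0$, so $|\hat K|\le\sum_J|J|\varepsilon_J\,|\hat K|$, and since $\sum_J|J|\varepsilon_J<1$, $|\hat K|=0$. So the open set $\mathbb R^2\setminus\hat K$ is dense, and we can choose a countable $E_0\subseteq\mathbb R^2\setminus\hat K$ dense in $\mathbb R^2$. The plane is countable dense homogeneous: for any two countable dense subsets some homeomorphism of $\mathbb R^2$ maps one onto the other (Fréchet, Brouwer; see R. Bennett, *Fund. Math.* 74 (1972)). So there is a homeomorphism $h$ of $\mathbb R^2$ with $h(\hat D\cup E_0)=\mathbb Q^2$. Composing with a map $z\mapsto rz+v$, $r\in\mathbb Q_{>0}$, $v\in\mathbb Q^2$, which preserves $\mathbb Q^2$, we may assume $h(\hat K)\subseteq\mathbb I^2$. Since $\hat D\subseteq\hat K$ and $E_0\cap\hat K=\emptyset$, $h(\hat K)\cap\mathbb Q^2=h(\hat D)$. Hence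
$$\Xi(\delta):=h(K_0)\setminus\mathbb Q^2=h(F_0)$$
is a closed subset of $X$ homeomorphic to $F_0$.

**Step 8.4. $\Xi$ is Borel.** *We find a countable dense subset of $F_0$ that depends on $\delta$ only through admissibility of words.* Let $N_0$ be a countable dense subset of $Z_0\setminus D_0$. The points $\varphi_w(z)$ with $w$ $0$-admissible and $z\in N_0\cup\{a,b\}$ lie in $F_0$ by (1). They are dense in $F_0$. Let $y\in F_0$. If $y\in\Delta_w$ for $0$-admissible $w$ of unbounded length, then the points $\varphi_w(a)$ converge to $y$. Otherwise take a $0$-admissible $w$ of maximal length $n$ with $y\in\Delta_w$. Then $y=\varphi_w(y')$, where $y'\in F_{u_n}$ lies in no $\Delta_J$ with $J\in\mathcal J_{u_n}$, so $y'\in Z_0\setminus D_0$ by (1), and $y'$ is a limit of points of $N_0$. Hence, for $V\subseteq X$ open, $\Xi(\delta)\cap V\neq\emptyset$ iff for some word $w$ and some $z\in N_0\cup\{a,b\}$, $w$ is $0$-admissible and $h(\varphi_w(z))\in V$. For fixed $w$, admissibility is a clopen condition on $\delta$. So $\Xi$ is Borel.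

## 9. If $0\notin W(\delta)$, no clopen set separates $a$ from $b$

Assume $0\notin W=W(\delta)$. We prove (A) by the descent announced in Section 5.

**Claim 9.1.** Let $u\notin W$ and let $C$ be clopen in $F_u$ and contain exactly one of $a,b$. Then there is $J\in\mathcal J_u$ with $\tau_u(J)\notin W$ such that $C$ contains exactly one end of $J$.

*Proof.* Suppose not. Then $\lambda_m(t)=1_C(q(m,t))$ is continuous on $A_m$, as $Q\subseteq F_u$. If $t$ is isolated in $A_m$, the pieces of the hard segment $\sigma_{m,t}$ have type $0\notin W$, so $C$ contains both ends or neither end of each of them. Following the pieces from $q(m,t)$ to $q(m+1,t)$ we get $\lambda_m(t)=\lambda_{m+1}(t)$. Also $\lambda_0(0)\neq\lambda_0(1)$. Lemma 4.2 gives $x\in\omega^\omega$ with $\lambda_m(l_{x|m})\neq\lambda_m(r_{x|m})$ for all $m$. If for some $m\ge1$ we had $\delta_u(x|m)\in U\setminus W$, then all pieces of $g_{x|m}$ would be in $\mathcal J_u$ with types outside $W$, and following them from $q(m,l_{x|m})$ to $q(m,r_{x|m})$ would give $\lambda_m(l_{x|m})=\lambda_m(r_{x|m})$. So $\delta_u(x|m)\in\{\mathsf o\}\cup W$ for all $m\ge1$, hence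 $u\in W$, a contradiction. $\square$

**Proof of (A).** Suppose $C$ is clopen in $F_0$ and contains exactly one of $a,b$. The Claim gives $J_1\in\mathcal J_0$ with $u_1=\tau_0(J_1)\notin W$ and exactly one end of $J_1$ in $C$. By (1), $\varphi_{J_1}^{-1}(C\cap\Delta_{J_1})$ is clopen in $F_{u_1}$, and it contains exactly one of $a,b$. Apply the Claim to it, and iterate. We get $J_1,J_2,\dots$ such that for every $n$ exactly one of the points $\varphi_{J_1\cdots J_n}(a),\varphi_{J_1\cdots J_n}(b)$ of $F_0$ is in $C$. Both sequences converge to the point $x$ of $\bigcap_n\Delta_{J_1\cdots J_n}$. By compactness $x\in K_0$, and $x\notin\hat D$ by (D4). So $x\in F_0$, but every neighborhood of $x$ meets both $C$ and $F_0\setminus C$, contradicting that $C$ is clopen. So no clopen subset of $F_0$ contains exactly one of $a\ne b$, and $\Xi(\delta)\cong F_0$ is not zero-dimensional. $\square$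

## 10. If $W(\delta)=U$, every block can be cut

**Step 10.1. The frame $Y_u$.** *This step isolates a zero-dimensional closed subset of $F_u$ on which labels will be prescribed.* Let $E_u$ be the set of ends of members of $\mathcal J_u$ and $Y_u=E_u\cup(Z_0\setminus D_0)\subseteq F_u$; note $a,b\in E_u$. $Y_u$ is closed in $F_u$: a limit in $F_u$ of ends of distinct pieces is in $Z_0$ by (G2), hence in $Z_0\setminus D_0$ by (D3), and $Z_0\cap F_u=Z_0\setminus D_0$ is closed in $F_u$. $Y_u$ is zero-dimensional by the sum theorem, since it is the countable union of the singletons of $E_u$ and the sets $\sigma\setminus D_0$, $\sigma$ soft (recall $p\in D_0$). These are closed in $Y_u$, and $\sigma\setminus D_0$ is zero-dimensional because $D_0\cap\sigma$ is dense in $\sigma$.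

**Step 10.2. Extension principle.** *This step glues clopen sets in the small triangles to a clopen set of $Y_u$.* Let $\lambda$ be clopen in $Y_u$. For every $J\in\mathcal J_u$ let $C^J$ be clopen in $F_u\cap\Delta_J$ with $C^J\cap\mathrm{ends}(J)=\lambda\cap\mathrm{ends}(J)$. Suppose that for all but finitely many $J$ the following holds: if both ends of $J$ are in $\lambda$, then $C^J=F_u\cap\Delta_J$, and if both are outside $\lambda$, then $C^J=\emptyset$. (If exactly one end is in $\lambda$, nothing more is required.) Then $C=\lambda\cup\bigcup_{J\in\mathcal J_u}C^J$ is clopen in $F_u$, $C\cap Y_u=\lambda$, and $C\cap\Delta_J=C^J$ for $J\in\mathcal J_u$.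

*Proof.* By (G1), $Y_u\cap\Delta_J\subseteq\mathrm{ends}(J)$, and $\Delta_J\cap\Delta_{J'}$ consists of common ends, where membership in $C^J$, $C^{J'}$ and $\lambda$ agree. This gives the two equalities. By (1), $F_u=Y_u\cup\bigcup_{J\in\mathcal J_u}(F_u\cap\Delta_J)$. So $F_u\setminus C=(Y_u\setminus\lambda)\cup\bigcup_J\big((F_u\cap\Delta_J)\setminus C^J\big)$, which is of the same form, and it suffices to show that $C$ is closed in $F_u$. Let $y_n\in C$, $y_n\to y\in F_u$. If infinitely many $y_n$ are in $\lambda$, or in a single $C^J$, then $y\in C$, since these sets are closed in $F_u$. Otherwise, for a subsequence, $y_n\in C^{J_n}$ with distinct $J_n$. By (G2), $y\in Z_0$, so $y\in Z_0\setminus D_0\subseteq Y_u$, and the ends of $J_n$ converge to $y$. As $\lambda$ is clopen in $Y_u$, for large $n$ both ends of $J_n$ are in $\lambda$ iff $y$ is, and both are outside $\lambda$ iff $y$ is; moreover $J_n$ is not exceptional. Since $C^{J_n}\ne\emptyset$, the ends are in $\lambda$. So $y\in\lambda\subseteq C$. $\square$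

**Step 10.3. Cutting a block between its ends.** *We show that for every $u\in W(\delta)$ there is a clopen $C_u\subseteq F_u$ with $a\notin C_u\ni b$.* We use induction on the stage. Let $u\in W_\xi$ with witness $x$, and suppose $C_v$ has been found for all $v\in W_{<\xi}$. Put $s_m=x|m$ and take $\lambda_m$ from Lemma 4.3. Label $Y_u$ as follows:

- points of $Y_u$ on $\sigma_{m,t}$ (soft or hard) get $\lambda_m(t)$;
- elements of $E_u$ on $g_s$, $|s|=m$, $s\ne s_m$, get $\lambda_m(l_s)$;
- elements of $E_u$ on $g_{s_m}$, $m\ge1$, get $0$, except that the top point $q(m,r_{s_m})$, if it is in $E_u$, gets $1$.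

Every point of $Y_u$ gets a label. At common points of segments the labels agree: such a point is some $q(m,t)$, and by Lemma 4.3 each applicable rule gives $\lambda_m(t)$.

The labelling is continuous on $Y_u$. Let $z_n\to z$ in $Y_u$ with the $z_n$ distinct; it suffices that some subsequence has the label of $z$. If infinitely many $z_n$ are in $Z_0$, then $z\in Z_0$, and otherwise $z\in Z_0$ by (G2), because each piece has only two ends. So $z\in Z_0\cap Y_u=Z_0\setminus D_0$ and $z\neq p$. Hence the columns of segments containing the $z_n$ are bounded, and we may assume that all $z_n$ lie in one column $m$ on segments of one kind. *Horizontal:* $z_n\in\sigma_{m,t_n}$, and for a subsequence $t_n\to t\in A_m$. So $z\in\sigma_{m,t}$ has label $\lambda_m(t)=\lambda_m(t_n)$ for large $n$. *Vertical:* points of $Z_0$ on vertical segments are in $Q$ and lie on soft horizontal segments, so they fall under the first case. So let $z_n\in E_u\cap g_{s_n'}$ with $s_n'\in\omega^m$. Each vertical segment carries finitely many points of $E_u$, so we may take the $s_n'$ distinct and different from $s_m$, with $l_{s_n'}\to t\in A_m'$.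 As $r_{s_n'}-l_{s_n'}\to0$, $z=q(m,t)$, which has label $\lambda_m(t)=\lambda_m(l_{s_n'})$ for large $n$.

The only $J\in\mathcal J_u$ with differently labelled ends are the top pieces of $g_{s_m}$ for those $m\ge1$ with $\delta_u(s_m)\ne\mathsf o$. Their type $v=\delta_u(s_m)$ is in $W_{<\xi}$, since $x$ is a witness. For them take $C^J=\varphi_J(C_v)$ or $C^J=\varphi_J(F_v\setminus C_v)$, whichever fits the ends; by (1) it is clopen in $F_u\cap\Delta_J$. For all other $J\in\mathcal J_u$ take all or none of $F_u\cap\Delta_J$. The extension principle, without exceptional pieces, gives the clopen set $C_u$. The point $a$ is labelled $\lambda_0(0)=0$ and $b$ is labelled $\lambda_0(1)=1$. $\square$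

**Step 10.4. Separating any two points.** *Let $W(\delta)=U$. We show that for all $u$ and $y\ne z$ in $F_u$ some clopen subset of $F_u$ contains exactly one of $y,z$.* Now all $C_v$ exist. Using $\varphi_J(C_v)$ or $\varphi_J(F_v\setminus C_v)$, $v=\tau_u(J)$, for all $J$ with differently labelled ends, the extension principle gives the following.

**(2)** Every clopen $\lambda\subseteq Y_u$ extends to a clopen $C\subseteq F_u$ with $C\cap Y_u=\lambda$ such that $C\cap\Delta_J$ is all or none of $F_u\cap\Delta_J$ whenever the ends of $J\in\mathcal J_u$ have equal labels. Moreover, for one $J_0\in\mathcal J_u$ we may instead prescribe $C\cap\Delta_{J_0}$ to be any clopen subset of $F_u\cap\Delta_{J_0}$ with the right labels at the ends of $J_0$.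

Since $Y_u$ is zero-dimensional, $\lambda$ can be prescribed on any finite subset of $Y_u$.

*Reduction.* Let $N(u,y,z)$ be the maximal length of a $u$-admissible $w$ with $y,z\in\Delta_w$. It is finite since $\operatorname{diam}\Delta_w\le4^{-|w|}\operatorname{diam}\Delta$. Suppose $N(u,y,z)\ge1$, let $J$ be the first letter of a word $w\neq\emptyset$ as above, $v=\tau_u(J)$, and $y=\varphi_J(y')$, $z=\varphi_J(z')$ with $y',z'\in F_v$. If $w'$ is $v$-admissible with $y',z'\in\Delta_{w'}$, then $Jw'$ is $u$-admissible with $y,z\in\Delta_{Jw'}$. So $N(v,y',z')<N(u,y,z)$. If $B$ is clopen in $F_v$ and separates $y',z'$, then by (2) there is a clopen $C\subseteq F_u$ with $C\cap\Delta_J=\varphi_J(B)$, and $C$ separates $y,z$. So by induction it suffices to treat $N=0$.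

*First case: $z\in\{a,b\}$.* The reduction stays in this case, because $z\in\Delta_J\cap E$ is an end of $J$ by (G1), so $z'\in\{a,b\}$. Let $N=0$. If $y\in Y_u$, separate $y,z$ in $Y_u$ and extend by (2). If $y\notin Y_u$, then $y\in\Delta_J$ for some $J\in\mathcal J_u$ by (1), and $z\notin\Delta_J$ as $N=0$. Prescribe the label $1$ at $z$ and $0$ at both ends of $J$. Then (2) gives $C$ with $z\in C$ and $C\cap\Delta_J=\emptyset$, so $y\notin C$.

*General case, $N=0$.* If $y$ or $z$ is in $Y_u$, the same argument works, with that point in the role of $z$. Otherwise $y\in\Delta_J$ and $z\in\Delta_{J'}$ with $J,J'\in\mathcal J_u$, and $J\ne J'$ as $N=0$. If $J,J'$ have no common end, prescribe $1$ at the ends of $J$ and $0$ at the ends of $J'$; then $y\in C$ and $z\notin C$. Otherwise they share exactly one end $e$, since two straight segments sharing both ends coincide. Let $f$ be the other end of $J$ and $f'$ the other end of $J'$, and $e=\varphi_J(c)$ with $c\in\{a,b\}$. Since $y\notin Y_u\ni e$, $y\neq e$. By the first case, applied in $F_{\tau_u(J)}$ to $\varphi_J^{-1}(y)$ and $c$, there is a clopen $B\subseteq F_u\cap\Delta_J$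 with $y\in B$ and $e\notin B$. Prescribe $0$ at $e$ and $f'$, the value $1_B(f)$ at $f$, and $C\cap\Delta_J=B$. Then $y\in C$, and since both ends of $J'$ are labelled $0$, $z\notin C$. $\square$

**Step 10.5. From separated points to a clopen base.** *We show that a closed $F\subseteq X$ in which any two points are separated by a clopen set is zero-dimensional.* Let $z\in F$ and let $V\ni z$ be open in $\mathbb I^2$. Choose $G=\mathbb I^2\cap\big((c_1,c_2)\times(d_1,d_2)\big)$ with $z\in G\subseteq\overline G\subseteq V$ and $c_i,d_i$ irrational. Each point of the boundary $\partial G$ of $G$ in $\mathbb I^2$ has an irrational coordinate, so $\partial G\subseteq X$, and $F\cap\partial G=\overline F\cap\partial G$ is compact. For $y\in F\cap\partial G$ pick a clopen $C_y\subseteq F$ with $z\in C_y\not\ni y$. By compactness a finite intersection $C$ of such sets ($C=F$ if $F\cap\partial G=\emptyset$) misses $\partial G$. Then $C\cap G=C\cap\overline G$ is a clopen neighborhood of $z$ in $F$ inside $V$. $\square$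

**Proof of (B).** If $W(\delta)=U$, then by Step 10.4 any two points of $\Xi(\delta)=h(F_0)$ are separated by a clopen set, and Step 10.5 applies. This proves the Main Proposition, and with it Theorem 1: $\mathcal F_0(\mathbb I^2\setminus\mathbb Q^2)$ is not $\boldsymbol\Pi^1_1$. $\blacksquare$

## 11. The game behind $\mathcal W$

From here on we prove Theorem 2. A door system $\delta$ on a countable set $U$ of types with a chosen root is regarded as an element of $\mathbb D$ via a fixed injection of $U$ into $\omega$ taking the root to $0$; every unused $v\in\omega$ gets the constant value $v$. The image of $W(\delta)$ is closed under the rule of the new system (an unused $v$ has value $v$, which is not in this image), and conversely the preimage of the new $W$ is closed under the old rule. So the root is in $W(\delta)$ iff the resulting element of $\mathbb D$ is in $\mathcal W$.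

**Step 11.1. $\mathcal W$ is $\Game\boldsymbol\Sigma^0_2$ and $\boldsymbol\Delta^1_2$.** *We describe $\mathcal W$ by a game.* Given $\delta\in\mathbb D$, there is a current type $u$ (initially $0$) and a current sequence $s$ (initially $\emptyset$). I plays $k$, and $s$ becomes $s^\frown k$. Then II either passes (plays $0$) or challenges (plays another number). If she challenges and $\delta_u(s)\in\omega$, the challenge is *effective*: $u$ becomes $\delta_u(s)$ and $s$ becomes $\emptyset$. Otherwise nothing happens. I wins iff there are only finitely many effective challenges. With $T_n(\delta)$ the tree of positions with at most $n$ effective challenges, which depends continuously on $\delta$, I wins $z$ iff $z\in\bigcup_n[T_n(\delta)]$.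

If $0\in W(\delta)$, I wins: at each current $u\in W(\delta)$ he plays a witness for the least stage containing $u$. Effective challenges stay in $W(\delta)$ and strictly lower the least stage, so there are finitely many. If $0\notin W(\delta)$, II wins: at a current $u\notin W(\delta)$, she challenges at the first $m\ge1$ with $\delta_u(x|m)\in\omega\setminus W(\delta)$, where $x$ is the sequence being played by I. Such an $m$ comes because $u\notin W(\delta)$, and the new current type is again outside $W(\delta)$. So there are infinitely many effective challenges.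

Hence $\mathcal W$ is $\Game\boldsymbol\Sigma^0_2$. Moreover "$0\in W(\delta)$" and "$0\notin W(\delta)$" are both $\boldsymbol\Sigma^1_2$, as each says that a certain player has a strategy all of whose runs are won, in a game with Borel payoff. So $\mathcal W$ is $\boldsymbol\Delta^1_2$. Composing with Borel maps, we see that every set Borel reducible to $\mathcal W$ is $\Game\boldsymbol\Sigma^0_2$ and $\boldsymbol\Delta^1_2$.

**Step 11.2. Every $\Game\boldsymbol\Sigma^0_2$ set $A\subseteq Y$ is Borel reducible to $\mathcal W$.** *The types are positions, and a witness is a number $n$ together with a strategy of I that stays in $T_n$ except where it has already improved the stage.* Let $T_n(y)$ be as in Definition 1.6. Types are the positions $u$ of even length, with root $\emptyset$. Enumerate $\omega^{<\omega}$ without repetition as $e_0=\emptyset,e_1,\dots$ with proper initial segments first. Read $x\in\omega^\omega$ as $n=x(0)$ and a strategy for I from $u$: $x(i+1)$ is I's next move after II has made the moves $e_i$. Let $v_i$ be the position reached from $u$ when II plays $e_i$ and I follows $x$. So $v_0=u$, and $v_i$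 depends only on those $x(j+1)$ with $e_j\subsetneq e_i$; these have $j<i$, so $v_i$ depends only on $x|(i+1)$. Put $\delta^y_u(x|1)=\mathsf o$. For $i\ge1$ put
$$\delta^y_u(x|(i+1))=v_i\quad\text{if } v_i\notin T_n(y)\text{ and }v_j\in T_n(y)\text{ for all }j\ge1\text{ with }e_j\subsetneq e_i,$$
and $\delta_u^y(x|(i+1))=\mathsf o$ otherwise. We claim that $u\in W(\delta^y)$ iff I has a winning strategy from $u$.

($\Rightarrow$) We use induction on stages. Let $u\in W_\xi$ with witness $x$, and let I follow $x$. Either all later even-length positions are in $T_n(y)$; then the run is in $[T_n(y)]$ and I wins. Or the first one that is not in $T_n(y)$ is some $v_i=\delta^y_u(x|(i+1))\in W_{<\xi}$, and I switches to a winning strategy from there.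

($\Leftarrow$) Let $u\notin W(\delta^y)$ and suppose $\sigma$ is winning for I from $u$. For the $x$ that codes $(0,\sigma)$, some value $\delta_u^y(x|m)$ is not in $\{\mathsf o\}\cup W(\delta^y)$. It is a position $v^0\supsetneq u$ consistent with $\sigma$ such that $v^0\notin T_0(y)$ and $v^0\notin W(\delta^y)$. From $v^0$, with $(1,\sigma)$, we get in the same way a position $v^1\supsetneq v^0$ consistent with $\sigma$ such that $v^1\notin T_1(y)\cup W(\delta^y)$, and so on. The resulting run is consistent with $\sigma$ and in no $[T_n(y)]$, a contradiction.

So $y\in A$ iff $\emptyset\in W(\delta^y)$, and $y\mapsto\delta^y$ is Borel since the maps $y\mapsto T_n(y)$ are. Together with Step 11.1, the $\Game\boldsymbol\Sigma^0_2$ sets are exactly the sets Borel reducible to $\mathcal W$.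

## 12. Hardness in all dimensions $n\ge2$

The Main Proposition says nothing if $0\in W(\delta)\neq U$. *We modify $\delta$ so that this case disappears.* Given $\delta\in\mathbb D$ define $\delta^*\in\mathbb D$ by
$$\delta^*_u((0))=0,\qquad\delta^*_u(s)=\mathsf o\ \text{ for longer } s \text{ with } s(0)=0,\qquad \delta^*_u((k+1)^\frown s')=\delta_u(k^\frown s').$$
$W(\delta^*)$ is closed under the rule for $\delta$ (raise the first entry of $x$ by $1$), so $W(\delta)\subseteq W(\delta^*)$. If $0\in W(\delta)$, then $0\in W(\delta^*)$, hence every $u$ is in $W(\delta^*)$ via $x=(0,0,\dots)$, and $W(\delta^*)=\omega$. If $0\notin W(\delta)$, then $W(\delta)$ is closed under the rule for $\delta^*$: an $x$ with $x(0)=0$ would need $0\in W(\delta)$, and any other $x$ gives one for $\delta$. So $W(\delta^*)\subseteq W(\delta)\not\ni0$.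

By the Main Proposition with $U=\omega$, the map $\delta\mapsto\Xi(\delta^*)$ is a Borel reduction of $\mathcal W$ to $\mathcal F_0(\mathbb I^2\setminus\mathbb Q^2)$. For $n>2$, $(\mathbb I^2\setminus\mathbb Q^2)\times\{0\}^{n-2}$ is closed in $\mathbb I^n\setminus\mathbb Q^n$. The map $F\mapsto F\times\{0\}^{n-2}$ is Borel between the hyperspaces, because $F\times\{0\}^{n-2}$ meets an open set iff $F$ meets its trace, and $F\times\{0\}^{n-2}$ is homeomorphic to $F$. So $\mathcal W$ is Borel reducible to $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ for all $n\ge2$.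

## 13. The upper bound: building a cut one rational point at a time

Let $(Z,d)$ be a compact metric space, $D\subseteq Z$ countable, and from now on in this section $X=Z\setminus D$. Section 3 showed that cuts are made along compact, hence countable compact, subsets of $D$. The idea is to build such a set by induction on its Cantor–Bendixson rank, and to read this induction as a door system.

**Step 13.1. A countable lattice.** *We choose a countable family of closed sets whose defining spheres miss $D$.* Let $C\subseteq Z$ be countable dense, and let $R\subseteq(0,\infty)$ be countable dense with $d(c,z)\neq r$ for all $c\in C\cup D$, $z\in D$, $r\in R$; only countably many values have to be avoided. Let $\mathcal M$ be the countable lattice of closed sets generated by $\emptyset$, $Z$ and the sets $\{d(c,\cdot)\le r\}$, $\{d(c,\cdot)\ge r\}$ with $c\in C\cup D$, $r\in R$. Disjoint compact sets $P,P'$ are contained in disjoint members of $\mathcal M$: cover $P$ by finitely many balls $\{d(c,\cdot)\le r\}$ missing $P'$, and then $P'$ by finitely many such balls missing the first union.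

For $F\in\mathcal F(X)$ let $K=\overline F$ (closure in $Z$), so $F=K\setminus D$.

**Definition 13.1 (separated).** $(M,A,B)\in\mathcal M^3$ is *separated* (for $K$) if there are a compact $L\subseteq D\cap K\cap M$ and disjoint relatively open $O,O'\subseteq K\cap M$ with $(K\cap M)\setminus L=O\cup O'$, $A\cap K\cap M\subseteq O$ and $B\cap K\cap M\subseteq O'$.

Example: let $Z=[0,1]$, let $D$ be the set of rationals in $[0,1]$, and let $K=Z$. If $c,c'\in C$ and $r,r'\in R$ are such that $A=\{d(c,\cdot)\le r\}$ lies in $[0,\frac12)$ and $B=\{d(c',\cdot)\le r'\}$ lies in $(\frac12,1]$, then $(Z,A,B)$ is separated by $L=\{\frac12\}$, $O=[0,\frac12)$, $O'=(\frac12,1]$.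

**Step 13.2. $F$ is zero-dimensional iff $(Z,A,B)$ is separated for all disjoint $A,B\in\mathcal M$.** *This replaces clopen sets by cuts.*

($\Leftarrow$) Let $x\in F$ and let $N$ be a neighborhood of $x$ in $Z$. Choose $c\in C$ and $r<r'$ in $R$ with $d(c,x)<r$ and $\{d(c,\cdot)\le r'\}\subseteq N$. Apply separation to $A=\{d(c,\cdot)\le r\}$, $B=\{d(c,\cdot)\ge r'\}$. As $L\cap F=\emptyset$, $F=(O\cap F)\cup(O'\cap F)$, so $O\cap F$ is clopen in $F$. It contains $x$ and misses $B$, so it lies in $N$.

($\Rightarrow$) Let $A'=A\cap K$, $B'=B\cap K$. For $x\in A'$, $F\cup\{x\}$ is zero-dimensional by the sum theorem, as $F\setminus\{x\}$ is open in it, hence $F_\sigma$. Since $x\notin B$, we can choose $G_1$ clopen in $F\cup\{x\}$ with $x\in G_1$ and $\overline{G_1}\cap B'=\emptyset$. Let $G_2=(F\cup\{x\})\setminus G_1$. Then $\overline{G_1}\cup\overline{G_2}=K$. The set $\overline{G_1}\cap\overline{G_2}$ misses $F\cup\{x\}$, because $G_1$ and $G_2$ are both closed in $F\cup\{x\}$ and disjoint. So it is a compact subset of $K\setminus F\subseteq D$. The set $O_x=K\setminus\overline{G_2}$ is open in $K$, contains $x$, lies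 in $\overline{G_1}$, and its boundary in $K$ satisfies $\partial_KO_x\subseteq\overline{G_1}\cap\overline{G_2}\subseteq D$. Cover $A'$ by finitely many $O_x$, with union $O$. Then $\overline O\cap B'=\emptyset$, $L=\partial_KO=\overline O\setminus O$ is compact and contained in the union of the sets $\partial_KO_x$, so $L\subseteq D$, and $O'=K\setminus\overline O\supseteq B'$. So $(Z,A,B)$ is separated.

**Step 13.3. Inductive description of separation.** *We generate all separated triples by two rules that ask only for countable data.* Let $\mathcal S$ be the least subset of $\mathcal M^3$ containing $(M,A,B)$ whenever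

(i) there are $N,N'\in\mathcal M$ with $K\cap M\subseteq N\cup N'$ and $K\cap M\cap N\cap N'=K\cap M\cap A\cap N'=K\cap M\cap B\cap N=\emptyset$; or

(ii) there are $p\in D\setminus(A\cup B)$, $r_n\in R$ with $r_{n+1}<r_n<\frac1{n+1}$, and $\rho_n,\rho_n'\in\mathcal M$ such that, with $S_n=\{d(p,\cdot)=r_n\}$,
$$K\cap M\cap S_n\subseteq\rho_n\cup\rho_n',\qquad K\cap M\cap S_n\cap\rho_n\cap\rho_n'=\emptyset\qquad(n\in\omega),$$
and the following triples are in $\mathcal S$, where $M_0=M\cap\{d(p,\cdot)\ge r_0\}$ and $M_{n+1}=M\cap\{r_{n+1}\le d(p,\cdot)\le r_n\}$: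
$$\big(M_0,\ A\cup(\rho_0\cap S_0),\ B\cup(\rho_0'\cap S_0)\big),$$
$$\big(M_{n+1},\ A\cup(\rho_n\cap S_n)\cup(\rho_{n+1}\cap S_{n+1}),\ B\cup(\rho_n'\cap S_n)\cup(\rho_{n+1}'\cap S_{n+1})\big)\quad(n\in\omega).$$

These triples are in $\mathcal M^3$, since $S_n\in\mathcal M$.

**Claim 13.2.** $\mathcal S$ is exactly the set of separated triples.

*Every triple in $\mathcal S$ is separated.* We show that the set of separated triples is closed under both rules. For (i) take $L=\emptyset$, $O=K\cap M\cap N$, $O'=K\cap M\cap N'$. These are disjoint closed sets covering $K\cap M$, so they are relatively open. Since $A\cap K\cap M$ misses $N'$, it lies in $O$, and similarly for $B$ and $O'$.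

For (ii) let $L_n,O_n,O_n'$ witness separation of the triple on $M_n$. Distinct $M_n,M_k$ meet only if $|n-k|=1$, and then inside $S_j$, $j=\min(n,k)$. There, the points of $K\cap M\cap S_j$ in $\rho_j$ belong to the second entries of both triples, so they lie in both $O_n$ and $O_k$; those in $\rho_j'$ lie in both $O_n'$ and $O_k'$; and each point is in exactly one of $\rho_j,\rho_j'$. Hence for $O=\bigcup_nO_n$ and $O'=\bigcup_nO_n'$ we have $O\cap M_n=O_n$, $O'\cap M_n=O_n'$ and $O\cap O'=\emptyset$. As $r_n\to0$, the sets $K\cap M_n$ form a locally finite closed cover of $(K\cap M)\setminus\{p\}$. Since $(K\cap M_n)\setminus O_n$ is closed, the complement of $O$ in $(K\cap M)\setminus\{p\}$ is a locally finite union of closed sets, so $O$ is open in $K\cap M$; likewise $O'$. The set $L=(\{p\}\cup\bigcup_nL_n)\cap K\cap M$ is compact, because $L_n\subseteq K\cap M_n$ is compact and the $M_n$, $n\ge1$, converge to $p$; and $L\subseteq D$. $L$ is disjoint from $O\cup O'$, since $p$ is in no $M_n$ and $L_n$ is disjoint from $O_n\cup O_n'=(O\cup O')\cap M_n$. Every point of $K\cap M$ outside $L$ differs from $p$ and lies in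 some $M_n$ outside $L_n$, hence in $O_n\cup O_n'$. Finally, as $p\notin A\cup B$, every point of $A\cap K\cap M$ lies in some $M_n$, hence in $O_n\subseteq O$, and similarly $B\cap K\cap M\subseteq O'$. So $(M,A,B)$ is separated.

*Every separated triple is in $\mathcal S$.* Let $L,O,O'$ witness separation. If $L=\emptyset$, then $O,O'$ are disjoint compact sets covering $K\cap M$, and with disjoint $N\supseteq O$, $N'\supseteq O'$ in $\mathcal M$ rule (i) applies. Let $L\ne\emptyset$. It is countable and compact, so it has a last nonempty Cantor–Bendixson derivative $L^{(\alpha)}$, which is finite; let $j=|L^{(\alpha)}|$. We use induction on $(\alpha,j)$ in the lexicographic order, with $L=\emptyset$ coming first. Pick $p\in L^{(\alpha)}$. Then $p\in D$, and $p\notin A\cup B$ because $A\cap K\cap M$ and $B\cap K\cap M$ miss $L$. Choose a decreasing sequence $r_n\in R$ with $r_n<\frac1{n+1}$ and $L^{(\alpha)}\cap\{d(p,\cdot)\le r_0\}=\{p\}$. By the choice of $R$, $S_n\cap D=\emptyset$, so $S_n\cap L=\emptyset$, and $K\cap M\cap S_n$ is the disjoint union of the compact sets $O\cap S_n$ and $O'\cap S_n$. Choose disjoint $\rho_n\supseteq O\cap S_n$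 and $\rho_n'\supseteq O'\cap S_n$ in $\mathcal M$. Then $K\cap M\cap S_n\cap\rho_n=O\cap S_n$ and $K\cap M\cap S_n\cap\rho_n'=O'\cap S_n$. So the triples required in (ii) are separated by $L\cap M_n$, $O\cap M_n$, $O'\cap M_n$. Now $(L\cap M_0)^{(\alpha)}\subseteq L^{(\alpha)}\cap M_0\subseteq L^{(\alpha)}\setminus\{p\}$ and $(L\cap M_{n+1})^{(\alpha)}\subseteq L^{(\alpha)}\cap M_{n+1}=\emptyset$. So these triples have smaller index and are in $\mathcal S$ by induction, and $(M,A,B)\in\mathcal S$ by (ii). $\square$

**Step 13.4. The door system $\delta^F$.** *We write rules (i) and (ii) as a door system depending on $F$ in a Borel way.* The types are the triples in $\mathcal M^3$, a type $\bot$ with $\delta_\bot\equiv\bot$ (so $\bot\notin W(\delta^F)$, since $W(\delta^F)\setminus\{\bot\}$ is still closed under the rule), and a root. The root has $\delta_{\rm root}(x|m)=(Z,A_m,B_m)$ for all $x$ and $m\ge1$, where $(A_m,B_m)_{m\ge1}$ enumerates, possibly with repetitions, the disjoint pairs from $\mathcal M$. For $u=(M,A,B)$, $x(0)$ codes one of the following (all codings are fixed surjections from $\omega$):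

- A pair $N,N'\in\mathcal M$. Then $\delta_u(x|1)=\mathsf o$ if (i) holds and $\bot$ otherwise, and all further values are $\mathsf o$.
- A point $p\in D$. Then $\delta_u(x|1)=\mathsf o$ if $p\notin A\cup B$ and $\bot$ otherwise; $x(n+1)$ codes $(r_n,\rho_n,\rho_n')\in R\times\mathcal M^2$; and $\delta_u(x|(n+2))$ is the triple of (ii) on $M_n$ if the requirements of (ii) on $r_0,\dots,r_n,\rho_0,\dots,\rho_n,\rho_0',\dots,\rho_n'$ hold, and $\bot$ otherwise.

As $\bot\notin W(\delta^F)$, the set $W(\delta^F)\cap\mathcal M^3$ is closed under (i) and (ii), so it contains $\mathcal S$. Conversely $\mathcal S\cup\{\mathrm{root}\}$ is closed under the rule for $\delta^F$, so it contains $W(\delta^F)$. Hence $W(\delta^F)\cap\mathcal M^3=\mathcal S$, and by Claim 13.2 and Step 13.2 the root is in $W(\delta^F)$ iff all $(Z,A_m,B_m)$ are separated iff $F\in\mathcal F_0(X)$.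

The conditions on $K$ used in $\delta^F$ are of the form $K\cap H=\emptyset$ with $H$ closed or a difference of two closed sets, hence $\sigma$-compact. For $H$ compact and nonempty, $K\cap H=\emptyset$ iff $F\cap\{z:d(z,H)<1/j\}=\emptyset$ for some $j\ge1$. So $F\mapsto\delta^F$ is Borel, and $\mathcal F_0(X)$ is Borel reducible to $\mathcal W$.

**Proof of Theorem 2(a) and (b).** By Step 11.1, a set Borel reducible to $\mathcal W$ is $\Game\boldsymbol\Sigma^0_2$ and $\boldsymbol\Delta^1_2$, which proves (a). For (b), $\mathbb I^n\setminus\mathbb Q^n$ has the form $Z\setminus D$, so $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ is $\Game\boldsymbol\Sigma^0_2$ by (a). Every $\Game\boldsymbol\Sigma^0_2$ set is Borel reducible to $\mathcal W$ by Step 11.2, and $\mathcal W$ is Borel reducible to $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ for $n\ge2$ by Section 12. $\blacksquare$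

## 14. Beyond the C-sets

Let $\Gamma$ be the class of sets, in standard Borel spaces, that are Borel reducible to $\mathcal W$, and $\check\Gamma$ the class of their complements. Both are closed under Borel preimages. The plan is to show that $\Gamma\cap\check\Gamma$ contains all C-sets, and that some set is in $\Gamma\setminus\check\Gamma$.

**Step 14.1. All C-sets are in $\Gamma\cap\check\Gamma$.** *We show closure under $\mathcal A$ and its dual.* $\Gamma$ contains the Borel sets: use maps with two values, one in $\mathcal W$ and one outside. Let $P_s\in\Gamma$ be subsets of $Y$, $s\in\omega^{<\omega}$, reduced by $y\mapsto\delta^{s,y}$. Take disjoint copies of the types of these systems, with roots $\mathrm{rt}_s$. The values of a copy stay in the copy, so, whatever new types we add, $\mathrm{rt}_s\in W$ iff $y\in P_s$.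

For $\{y:\exists x\,\forall m\ge1\ y\in P_{x|m}\}$ add a new root with $\delta(x|m)=\mathrm{rt}_{x|m}$.

For $\{y:\forall x\,\exists m\ge0\ y\in P_{x|m}\}$ add new types $t_s$, $s\in\omega^{<\omega}$, with root $t_\emptyset$. If $x(0)=0$, let $\delta_{t_s}(x|1)=\mathrm{rt}_s$ and $\delta_{t_s}(x|m)=\mathsf o$ for $m>1$. If $x(0)\ge1$, let $\delta_{t_s}(x|m)=t_{s^\frown(m-1)}$ for $m\ge1$. Then $t_s\in W$ iff $\mathrm{rt}_s\in W$ or $t_{s^\frown k}\in W$ for all $k$. If $t_\emptyset\notin W$, we therefore find $x$ with $t_{x|m},\mathrm{rt}_{x|m}\notin W$ for all $m$. Conversely, if $\mathrm{rt}_{x|m}\notin W$ for all $m$, then $W\setminus\{t_{x|m}:m\in\omega\}$ is closed under the rule: $t_{x|m}$ cannot enter via $\mathrm{rt}_{x|m}$, nor via its successors, one of which is $t_{x|(m+1)}$. As $W$ is least, $t_\emptyset\notin W$. Hence $t_\emptyset\in W$ iff $\forall x\,\exists m\ y\in P_{x|m}$. With $P_\emptyset=\emptyset$ we get the version with $m\ge1$.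

Now let $P_s\in\Gamma\cap\check\Gamma$. Then $\bigcup_x\bigcap_{m\ge1}P_{x|m}\in\Gamma$, and its complement $\{y:\forall x\,\exists m\ge1\ y\in Y\setminus P_{x|m}\}$ is in $\Gamma$ as well. So $\Gamma\cap\check\Gamma$ is closed under complements and $\mathcal A$ (hence under countable unions, which are the case where $P_s$ depends only on $s(0)$), and it contains the Borel sets. So it contains all C-sets.

**Step 14.2. On $\omega^\omega$, continuous reductions suffice.** *We show that if $f:\omega^\omega\to\mathbb D$ is Borel, there is a continuous $g:\omega^\omega\to\mathbb D$ with $f^{-1}(\mathcal W)=g^{-1}(\mathcal W)$.* The point is that a door system can itself verify Borel statements. Let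
$$B_{u,s,v}=\{y:f(y)_u(s)=v\},\qquad u\in\omega,\ s\in S,\ v\in\omega\cup\{\mathsf o\}.$$
The Borel subsets of $\omega^\omega$ are generated from the clopen sets by countable unions and intersections in a transfinite hierarchy. Give each Borel set the least level at which it appears as its rank, and fix for each nonclopen one a presentation as a countable union or intersection of sets of smaller rank. Starting from the sets $B_{u,s,v}$ and closing under the fixed presentations, we get a countable family $\mathcal C$ of Borel sets containing all $B_{u,s,v}$, in which each member is clopen or given as a countable union or intersection of members of smaller rank. The types and values of $g(y)$ are: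

- $[H]$, $H\in\mathcal C$ clopen: all values are $\mathsf o$ if $y\in H$, and all values are $[H]$ otherwise;
- $[H]$, $H=\bigcup_kH_k$: $\delta(x|1)=[H_{x(0)}]$, then $\mathsf o$;
- $[H]$, $H=\bigcap_kH_k$: $\delta(x|m)=[H_{m-1}]$;
- $[u]$, $u\in\omega$: $\delta(x|m)=[u,x|m]$;
- $[u,s]$: $\delta(x|1)=[u,s,v]$ with $v$ coded by $x(0)$, then $\mathsf o$;
- $[u,s,v]$: $\delta(x|1)=[B_{u,s,v}]$, $\delta(x|2)=[v]$ if $v\in\omega$ and $\mathsf o$ if $v=\mathsf o$, then $\mathsf o$.

The root is $[0]$. Since only the values at types $[H]$ with $H$ clopen depend on $y$, $g$ is continuous.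

By induction on rank, $[H]\in W(g(y))$ iff $y\in H$; if $H$ is clopen and $y\notin H$, removing $[H]$ from $W(g(y))$ leaves a closed set, so $[H]\notin W(g(y))$. Hence $[u,s,v]\in W(g(y))$ iff $f(y)_u(s)=v$ and ($v=\mathsf o$ or $[v]\in W(g(y))$), and $[u,s]\in W(g(y))$ iff $f(y)_u(s)=\mathsf o$ or $[f(y)_u(s)]\in W(g(y))$. So $\{u:[u]\in W(g(y))\}$ is closed under the rule for $f(y)$ and contains $W(f(y))$.

Conversely, consider the set consisting of the $[H]$ with $y\in H$, the $[u]$ with $u\in W(f(y))$, the $[u,s]$ with $f(y)_u(s)\in\{\mathsf o\}\cup W(f(y))$, and the $[u,s,v]$ with $y\in B_{u,s,v}$ and $v\in\{\mathsf o\}\cup W(f(y))$. It is closed under the rule for $g(y)$. For $[H]$ this is clear. If $[u]$ has $x$ with all $[u,x|m]$ in the set, then $f(y)_u(x|m)\in\{\mathsf o\}\cup W(f(y))$ for all $m\ge1$, so $u\in W(f(y))$. If $[u,s,v]$ is in the set, then $v=f(y)_u(s)\in\{\mathsf o\}\cup W(f(y))$, so $[u,s]$ is in it. If $[B_{u,s,v}]$ is in the set and $v=\mathsf o$ or $[v]$ is in the set, then so is $[u,s,v]$. Hence the set contains $W(g(y))$. Therefore $[u]\in W(g(y))$ iff $u\in W(f(y))$, and with $u=0$ the map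 $g$ is as required.

**Step 14.3. A set in $\Gamma\setminus\check\Gamma$.** *We diagonalize over codes of continuous maps.* Identify $\mathbb D$ with $\omega^\omega$ by a homeomorphism. By a bijection of $\omega^{<\omega}$ with $\omega$, each $z\in\omega^\omega$ codes a map $z^*:\omega^{<\omega}\to\omega^{<\omega}$. Let $\mathrm{ev}_z(y)$ be defined if $z^*(y|m)\subseteq z^*(y|(m+1))$ for all $m$ and the lengths of $z^*(y|m)$ are unbounded, and then let it be the union of the $z^*(y|m)$. The domain of $(z,y)\mapsto\mathrm{ev}_z(y)$ is Borel, and the map is Borel on it. Every continuous $\varphi:\omega^\omega\to\omega^\omega$ is $\mathrm{ev}_z$ for some $z$: let $z^*(s)$ be the longest sequence of length at most $|s|$ that is an initial segment of $\varphi(y)$ for all $y$ extending $s$; the lengths along each $y$ are unbounded by continuity.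

Then $\mathcal U=\{(z,y):\mathrm{ev}_z(y)\text{ is defined and in }\mathcal W\}$ is in $\Gamma$: send pairs outside the domain to a fixed element of $\mathbb D\setminus\mathcal W$. So $P=\{z:(z,z)\in\mathcal U\}$ is in $\Gamma$. Let $N=\omega^\omega\setminus P$ and suppose $N\in\Gamma$. By Step 14.2, $N=\mathrm{ev}_{z_0}^{-1}(\mathcal W)$ for some $z_0$ coding a total continuous map. Then $z_0\in N\iff(z_0,z_0)\in\mathcal U\iff z_0\notin N$, a contradiction. So $P\in\Gamma\setminus\check\Gamma$, and by Step 14.1 $P$ is not a C-set.

**Proof of Theorem 2(c).** $P$ is Borel reducible to $\mathcal W$, hence by Section 12 to $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ for every $n\ge2$. C-sets are closed under Borel preimages: for a Borel map $f$, the sets whose $f$-preimage is a C-set form a $\sigma$-algebra that contains the Borel sets and is closed under $\mathcal A$. Since $P$ is not a C-set, $\mathcal F_0(\mathbb I^n\setminus\mathbb Q^n)$ is not a C-set. $\blacksquare$
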